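# Breaking Bivariate Records: the Almost Sure Geometric Law

## The theorem on breaking fractions, its rate, and higher dimensions

**Theorem A.** Let $\mathbf X^{(1)},\mathbf X^{(2)},\dots$ be i.i.d. random vectors, uniformly distributed in the unit square $(0,1)^2$. Write $x\prec y$ if $x_j<y_j$ for every coordinate $j$, and $x\succ y$ if $y\prec x$. Say that $\mathbf X^{(n)}$ is a record if $\mathbf X^{(n)}\not\succ\mathbf X^{(i)}$ for all $i<n$; that $\mathbf X^{(j)}$, $j\le n$, is a current (or remaining) record at time $n$ if $\mathbf X^{(j)}\not\succ\mathbf X^{(i)}$ for all $i\le n$; and that $\mathbf X^{(n)}$ breaks $k$ records if it is a record and exactly $k$ of the points $\mathbf X^{(j)}$, $j<n$, are current records at time $n-1$ but not at time $n$. Let $\tilde p_{M,k}$ be the fraction of the first $M$ records that break precisely $k$ remaining records. Then almost surely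
$$\sum_{k\ge0}\big|\tilde p_{M,k}-2^{-(k+1)}\big|\to0\qquad(M\to\infty).$$
In particular $\sup_{k\ge0}|\tilde p_{M,k}-2^{-(k+1)}|\to0$ almost surely.

Write $p_k=2^{-(k+1)}$, $p=(p_k)_{k\ge0}$, $\tilde p_M=(\tilde p_{M,k})_{k\ge0}$ and $\|a\|_2=(\sum_{k\ge0}a_k^2)^{1/2}$.

**Theorem B (rate, $d=2$).** (i) For every $\varepsilon>0$, almost surely
$$\sup_k|\tilde p_{M,k}-p_k|\le\|\tilde p_M-p\|_2=O\big(M^{-1/2}(\log M)^{3/2+\varepsilon}\big),\qquad \sum_k|\tilde p_{M,k}-p_k|=O\big(M^{-1/2}(\log M)^{2+\varepsilon}\big).$$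
(ii) Almost surely $\sum_k(1-k)(\tilde p_{M,k}-p_k)\sim\sqrt{2/M}$, and
$$\liminf_M\sqrt M(\log M)^2\sup_k|\tilde p_{M,k}-p_k|>0,\qquad \liminf_M\sqrt M\,\log M\sum_k|\tilde p_{M,k}-p_k|>0.$$
Hence $\log\sup_k|\tilde p_{M,k}-p_k|/\log M\to-\frac12$ almost surely.

**Theorem C ($d\ge3$).** Let the $\mathbf X^{(n)}$ be i.i.d. uniform in $(0,1)^d$, $d\ge3$, with the same definitions. For $v>0$ take a Poisson process of constant intensity $v$ on $(0,\infty)^d$, conditioned to have no point $\prec(1,\dots,1)$, and let $\pi_k(v)$ be the probability that exactly $k$ of its minimal points (those with no other point of the process $\prec$ them) are $\succ(1,\dots,1)$. Put $p^{(d)}_k=\int_0^\infty e^{-v}\pi_k(v)\,dv$. Then $p^{(d)}$ is a probability law on $\{0,1,\dots\}$ with mean $1$ and all moments finite, and almost surely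
$$\sum_k|\tilde p_{M,k}-p^{(d)}_k|\to0,\qquad \|\tilde p_M-p^{(d)}\|_2=O(M^{-1/d}),\qquad \frac{\log\sup_k|\tilde p_{M,k}-p^{(d)}_k|}{\log M}\to-\frac1d .$$

The statement about the supremum in Theorem A was posed as a conjecture in James Allen Fill, "Breaking Bivariate Records", arXiv:1901.08232 (2019). So the conjecture is true.

## Records, current records, and what the theorem says

Records here are small: a new point sets a record unless some earlier point lies strictly below and to the left of it. The current records form a staircase descending from upper left to lower right. A new record lands under the staircase and removes from it exactly those points that lie above and to the right of the newcomer.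

Here is an example. Let $X_1=(0.5,0.6)$, $X_2=(0.7,0.3)$, $X_3=(0.2,0.8)$, $X_4=(0.6,0.7)$, $X_5=(0.4,0.2)$. The first three points are pairwise incomparable, so each is a record that breaks $0$ records. Since $X_4\succ X_1$, the point $X_4$ is not a record. The point $X_5$ is $\succ$ none of the others, so it is a record. The current records before it were $X_1,X_2,X_3$; we have $X_1\succ X_5$ and $X_2\succ X_5$ but $X_3\not\succ X_5$, so $X_5$ breaks $2$ records. Four records have been set, so $\tilde p_{4,0}=3/4$ and $\tilde p_{4,2}=1/4$.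

Theorem A says that in the long run half of all records break nothing, a quarter break one record, an eighth break two, and so on, along almost every sample path, and uniformly in $k$ even after summing over $k$. This is a statement about one infinite sequence, indexed by records rather than by observations. It is known that if $K_n=-1$ when the $n$th observation is no record, and otherwise $K_n$ is the number of remaining records it breaks, then $\mathbb P(K_n\ge0)=H_n/n$ with $H_n=\sum_{i\le n}1/i$, and $\mathbb P(K_n=k\mid K_n\ge0)\to2^{-(k+1)}$ for each fixed $k$. That concerns one large deterministic $n$ at a time. The proof below does not use the limit; it rederives the law.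

Theorem B says that the distance to the limit is $M^{-1/2}$ up to powers of $\log M$. The lower bound has a simple source. A record that breaks $k$ records changes the size of the staircase by $1-k$. In the example the size is $1+1+1+(1-2)=2$, and indeed $X_3$ and $X_5$ remain. The geometric law has mean $1$, so if the fractions matched it exactly the staircase would stay empty; but the staircase does grow, slowly.

## One dimension, two points, three points

If $d=1$, there is just one current record at any time, the running minimum. The first record breaks nothing and every later one breaks exactly one, so $\tilde p_{M,1}=1-1/M$. The limit law is a point mass, with mean $1$.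

Now let $d=2$ and $n=2$. We have $X_2\succ X_1$ with probability $1/4$, $X_2\prec X_1$ with probability $1/4$, and incomparability with probability $1/2$. Hence $\mathbb P(K_2\ge0)=3/4=H_2/2$, and given a record the law of $K_2$ is $(2/3,1/3)$.

For $n=3$, only the order of the ordinates when the points are sorted by abscissa, and the position of $X_3$ in that sorting, matter. These give $6\cdot3=18$ equally likely cases. Write a permutation for the ordinates in order of abscissa.

- $123$: a record only if $X_3$ is in position 1, and then $K_3=1$.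
- $132$: a record only if $X_3$ is in position 1, and then $K_3=2$.
- $213$: $X_3$ in position 1 or 2 gives $K_3=0$.
- $231$: position 1 gives $K_3=1$, position 3 gives $K_3=0$.
- $312$: position 1 gives $K_3=0$, position 2 gives $K_3=1$.
- $321$: every position gives $K_3=0$.

So $K_3=0,1,2$ in $7,3,1$ cases. The total $11/18=H_3/3$ is as it should be, and the conditional law is $(7/11,3/11,1/11)$. The expected change of staircase size is $(11-5)/18=1/3=H_3-H_2$, which matches the fact, recalled later, that the expected size after $n$ points is $H_n$.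

## A martingale, and the compensator it leaves behind

A natural first attempt counts $\sum_{n\le N}\mathbf 1(K_n=k)$ and subtracts conditional expectations. Let $A_{n-1,k}=\mathbb P(K_n=k\mid\mathbf X^{(1)},\dots,\mathbf X^{(n-1)})$, the area of the set of positions under the current staircase at which a newcomer would break exactly $k$ records. Then
$$\sum_{n\le N}\mathbf 1(K_n=k)=\mathcal M_N+\sum_{n\le N}A_{n-1,k},$$
where $\mathcal M_N$ is a martingale whose variance is at most
$$\sum_{n\le N}\mathbb P(K_n=k)\le\sum_{n\le N}\frac{H_n}n=\frac12\Big(H_N^2+\sum_{i\le N}i^{-2}\Big)\le H_N^2.$$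
The expected number of records is $\sum_{n\le N}H_n/n\ge H_N^2/2$. So the martingale part, of size at most $H_N$ in $L^2$, is negligible. The known limit theorem also gives $\mathbb E\sum_{n\le N}A_{n-1,k}\sim2^{-(k+1)}(\ln N)^2/2$.

The attempt stops at the random compensator $\sum_{n\le N}A_{n-1,k}$: we know its mean but not that it is close to its mean. Its variance is a double sum of covariances of $A_{n-1,k}$ and $A_{n'-1,k}$, and a limit theorem for one $K_n$ says nothing about two staircases at two times.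

The way past this is to avoid pair correlations altogether. We bound the variance of the counts by asking a deterministic question: how much can the counts change if one extra point is inserted into the data? An extra point at position $y$ matters only as long as no other point has arrived below it, and in that case it changes the fate of few records. This leads to standard deviation at most of order $\ln t$, against a mean of order $(\ln t)^2$.

## Poisson space-time and the tools

From here to the variance bounds the dimension $d\ge2$ is arbitrary. Let $Q=(0,1)^d$ and $|x|=x_1\cdots x_d$. Let $\Pi$ be a Poisson process on $(0,\infty)^d\times(0,\infty)$ with Lebesgue intensity. Its points are written $(x,s)$, with $x$ a position and $s$ a time. Let $\Pi_Q$ be its restriction to $x\in Q$. Ordered by time, $\Pi_Q$ consists of the arrival times of a rate-1 Poisson process with independent marks, i.i.d. uniform in $Q$. We take these marks to be $\mathbf X^{(1)},\mathbf X^{(2)},\dots$. The fractions $\tilde p_{M,k}$ depend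 only on the sequence of marks, so proving almost sure statements in this model proves the theorems. Almost surely no two points share a coordinate value.

**Definition (minimal points and $\kappa$).** For a point set $Y$ let $\mathrm{Min}(Y)=\{y\in Y:\text{no }y'\in Y\text{ has }y'\prec y\}$. Let $\mathcal Y_s=\{x:(x,u)\in\Pi_Q,\ u<s\}$. For $x\in Q$ put $\kappa(x,s)=-1$ if some $y\in\mathcal Y_s$ has $y\prec x$, and otherwise
$$\kappa(x,s)=\#\{q\in\mathrm{Min}(\mathcal Y_s):q\succ x\}.$$

A point $(x,s)\in\Pi_Q$ is a record iff $\kappa(x,s)\ge0$, and then it breaks exactly $\kappa(x,s)$ records. In the example above, $\kappa=2$ for $X_5$ and $\kappa=-1$ for $X_4$.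

**Definition (counts).** Let $N_k(t)=\#\{(x,s)\in\Pi_Q:s\le t,\ \kappa(x,s)=k\}$ for $k\ge0$, $N(t)=(N_k(t))_{k\ge0}$ and $R(t)=\sum_{k\ge0}N_k(t)$. Let $r(t)$ be the number of current records after the arrivals up to time $t$, and $\tau_M$ the time of the $M$th record. Let
$$B(x,s)=\{y\in(0,\infty)^d:y\prec x\}\times(0,s),\qquad \mathrm{vol}\,B(x,s)=|x|s.$$

For $x\in Q$, every position $\prec x$ lies in $Q$. So $(x,s)\in\Pi_Q$ is a record iff $\Pi\cap B(x,s)=\emptyset$; we say that its box is empty. Also $\tilde p_{M,k}=N_k(\tau_M)/R(\tau_M)$ with $R(\tau_M)=M$.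

Throughout, $L=\ln t$ and $L'=\ln t'$; $\log$ is natural. $C$ and $C_m$ are finite constants depending on $d$, respectively $d,m$, that may change from line to line. The falling factorial is $w^{(m)}=w(w-1)\cdots(w-m+1)$: it counts ordered $m$-tuples of distinct elements of a $w$-element set, for instance $3^{(2)}=6$.

Three facts about Poisson processes carry the argument.

The *void probability* is $\mathbb P(\Pi\cap A=\emptyset)=e^{-\mathrm{vol}(A)}$. When $A$ is a union of $m$ sets, its volume is at least the largest of the volumes, hence at least their average. So the probability that $m$ given boxes are all empty is at most $\prod_ie^{-\mathrm{vol}(B_i)/m}$.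

The *Mecke formula* says that for measurable $f\ge0$ the expected sum of $f(p_1,\dots,p_m,\Pi)$ over ordered $m$-tuples of distinct points of $\Pi$ equals
$$\int\cdots\int\mathbb E f(p_1,\dots,p_m,\Pi+\delta_{p_1}+\cdots+\delta_{p_m})\,dp_1\cdots dp_m .$$
For example, $m=1$ gives $\mathbb ER(t)=\int_Q\int_0^te^{-|x|s}\,ds\,dx$, because a point added at $(x,s)$ is a record iff its box is empty. In the same way $\mathbb E N_k(t)=\int_Q\int_0^t\mathbb P(\kappa(x,s)=k)\,ds\,dx$; the added point itself does not enter $\kappa(x,s)$, as its time is not $<s$.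

The *Poisson Poincaré inequality* (Last and Penrose, *Lectures on the Poisson Process*, Thm 18.7) says that for a square-integrable functional $F$ of a Poisson process with $\sigma$-finite intensity $\lambda$,
$$\mathrm{Var}\,F\le\int\mathbb E(D_zF)^2\,\lambda(dz),$$
where $D_zF$ is the change of $F$ when the point $z$ is added. For example, if $F$ is the number of points in a set $A$ with $\lambda(A)<\infty$, then $D_zF=\mathbf 1(z\in A)$, the bound is $\lambda(A)$, and this equals $\mathrm{Var}\,F$.

## Four integrals of functions of the box volume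

All expectations will reduce to integrals of functions of $|x|s$. This lemma turns them into one-dimensional integrals.

**Lemma 1.** For measurable $\varphi\ge0$, $y\in(0,\infty)^d$, $r>0$ and $v=|y|r$:

1. $\int_Q\int_0^t\varphi(|x|s)\,ds\,dx=\int_0^t\varphi(v)\frac{(L-\ln v)^d}{d!}\,dv$;
2. $s\int_Q\varphi(|x|s)\,dx=\int_0^s\varphi(v)\frac{(\ln(s/v))^{d-1}}{(d-1)!}\,dv$;
3. $\int_{w\succ y}\int_{s>r}\varphi(|w|s)\,ds\,dw=\int_v^\infty\varphi(x)\frac{(\ln(x/v))^d}{d!}\,dx$;
4. $r\int_{w\succ y}\varphi(|w|r)\,dw=\int_v^\infty\varphi(x)\frac{(\ln(x/v))^{d-1}}{(d-1)!}\,dx$.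

*Proof.* The product $U$ of $m$ independent uniform variables on $(0,1)$ has density $(-\ln u)^{m-1}/(m-1)!$. With $s=ts'$, the left side of (1) is $t\,\mathbb E\varphi(tU)$ with $m=d+1$; substitute $v=tu$. The left side of (2) is $s\,\mathbb E\varphi(sU)$ with $m=d$; substitute $v=su$. For (3) put $w_i=y_ie^{\xi_i}$, $s=re^{\xi_{d+1}}$ with all $\xi_i>0$. Then $dw\,ds=v\,e^{\xi_1+\cdots+\xi_{d+1}}d\xi$, and the simplex of $\xi$'s with sum $\sigma$ contributes $\sigma^d/d!\,d\sigma$. So the integral is $v\int_0^\infty\varphi(ve^\sigma)e^\sigma\frac{\sigma^d}{d!}\,d\sigma$; set $x=ve^\sigma$. The proof of (4) is the same with $d$ variables. $\square$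

We will often use, for $t\ge1$ and $0<v\le t$, respectively for $x\ge v>0$,
$$0\le L-\ln v\le(1+L)(1+|\ln v|),\qquad 0\le\ln(x/v)\le(1+|\ln x|)(1+|\ln v|).\tag{1}$$

With $d=2$, Lemma 1(1) and $\varphi(v)=e^{-v}$ give $\mathbb ER(t)=\int_0^te^{-v}\frac{(L-\ln v)^2}{2}\,dv\sim L^2/2$. So $M$ records take time about $e^{\sqrt{2M}}$.

## The effect of one inserted point

**Lemma 2.** Let $z=(y,r)$ with $y\in Q$ (generic, so that it shares no coordinate value with $\Pi$), and $0\le t'<t$. Let $N_k^z$ be computed from $\Pi_Q\cup\{z\}$. Let $G_z$ be the number of records $(x,s)$ of $\Pi_Q$ with $x\succ y$, $s>r$, and let $k_z=\#\{q\in\mathrm{Min}(\mathcal Y_r):q\succ y\}$. Then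
$$\sum_k\big|(N_k^z(t)-N_k^z(t'))-(N_k(t)-N_k(t'))\big|\le2(2+2G_z+k_z)\,\mathbf 1(r\le t)\,\mathbf 1\big(\Pi\cap B(y,r\vee t')=\emptyset\big).$$

Before the proof, test it on the five-point example with times $1,\dots,5$, $t'=0$, $t=5$, and insert $y=(0.45,0.25)$ at $r=3.5$. No earlier point is $\prec y$. Both $X_1$ and $X_2$ are $\succ y$ and current, so $k_z=2$. No later record is $\succ y$, so $G_z=0$. The inserted point is a record with $\kappa=2$; $X_4$ stays a non-record; $X_5$ now sees the staircase $\{X_3,y\}$ and its value drops from $2$ to $1$. Hence $N_0$ and $N_2$ keep their values, $N_1$ rises by $1$, and the left side is $1\le8$.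

*Proof.* **Step 1: reduce to counting affected points.** The point $z$ itself contributes at most $1$ to the left side, and only if $t'<r\le t$ and $B(y,r)$ is empty; then $r\vee t'=r$, so both indicators are $1$. Call $p=(x,s)\in\Pi_Q$ with $s\in(t',t]$ *affected* if its $\kappa$-value changes when $z$ is inserted. An affected point leaves one class and enters another, so it contributes at most $2$. We show that there are at most $1+2G_z+k_z$ affected points, and none unless both indicators are $1$. The total is then at most $1+2(1+2G_z+k_z)\le2(2+2G_z+k_z)$.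

**Step 2: an affected point forces an empty box.** Let $p=(x,s)$ be affected. Then $s>r$, since otherwise $z$ has not arrived when $p$ does; so $r<s\le t$. Suppose some $y'\in\mathcal Y_s$ had $y'\prec y$. Then $y$ is not minimal in $\mathcal Y_s\cup\{y\}$, and any point that is $\succ y$ is already $\succ y'$. So $\mathrm{Min}(\mathcal Y_s\cup\{y\})=\mathrm{Min}(\mathcal Y_s)$. Also, if $y\prec x$ then $y'\prec x$, so the existence of an element $\prec x$ is the same for both sets. Then $\kappa$ would not change. Hence $B(y,s)$ contains no point of $\Pi$; since $s>r\vee t'$, the smaller box $B(y,r\vee t')$ is empty too. It follows that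
$$\mathrm{Min}(\mathcal Y_s\cup\{y\})=\{y\}\cup\{q\in\mathrm{Min}(\mathcal Y_s):q\not\succ y\}.$$

**Step 3: count the affected points by position relative to $y$.** If $x\succ y$, then $p$ is not a record after insertion. As its value changed, it was a record of $\Pi_Q$, and it is counted in $G_z$. There are at most $G_z$ such points.

If $x\prec y$, then, since $B(y,s)$ is empty, $p$ is the earliest point of $\Pi_Q$ with position $\prec y$. There is at most one such point.

Otherwise $x$ and $y$ are incomparable. Since $y\not\prec x$, the record status of $p$ is unchanged, and as $\kappa$ changed, $p$ is a record in both configurations. Since $y\not\succ x$, the new point is not among those broken by $p$. So by the formula for the minimal set, $\kappa$ can change only if some $q\in\mathrm{Min}(\mathcal Y_s)$ has $q\succ y$ and $q\succ x$. This $q$ is broken by $p$ in $\Pi_Q$. A record is broken at most once, so distinct $p$ have distinct $q$. Let $u<s$ be the arrival time of $q$. If $u>r$, then $q$, which is minimal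 in $\mathcal Y_s$ and hence was a record on arrival, is counted in $G_z$. If $u<r$, then $q$ is minimal in the smaller set $\mathcal Y_r$, and is counted in $k_z$. So there are at most $G_z+k_z$ such $p$. The three cases add up to $1+2G_z+k_z$. $\square$

We now need to know that the cost in Lemma 2 is small on average. The key is that every object it counts comes with an empty box.

**Lemma 3.** Let $\rho\ge r$, $z=(y,r)$, $v=|y|r$, $v'=|y|\rho$. Then
$$\mathbb E\big[(2+2G_z+k_z)^2;\ \Pi\cap B(y,\rho)=\emptyset\big]\le Ce^{-v'/3}(1+|\ln v|)^{2d},$$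
$$\mathbb E\big[(1+k_z)^2;\ \Pi\cap B(y,r)=\emptyset\big]\le Ce^{-v/3}(1+|\ln v|)^{2d-2}.$$

*Proof.* Let $A=\{\Pi\cap B(y,\rho)=\emptyset\}$.

**Step 1: moments of $G_z$.** The number $G_z(G_z-1)$ counts ordered pairs of distinct records $p,q$ with positions $\succ y$ and times $>r$. If both are records and $A$ holds, then $B(p)\cup B(q)\cup B(y,\rho)$ has no point of $\Pi$, and its volume is at least one third of the sum of the three volumes. By the Mecke formula with $m=2$, enlarging $Q$ to the orthant, and Lemma 1(3),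
$$\mathbb E[G_z(G_z-1);A]\le e^{-v'/3}J^2,\qquad J=\int_v^\infty e^{-x/3}\frac{(\ln(x/v))^d}{d!}\,dx\le C(1+|\ln v|)^d,$$
the last by (1). With two boxes instead of three, $\mathbb E[G_z;A]\le e^{-v'/2}\int_v^\infty e^{-x/2}\frac{(\ln(x/v))^d}{d!}\,dx\le e^{-v'/3}J$.

**Step 2: moments of $k_z$.** A point $q\in\mathrm{Min}(\mathcal Y_r)$ has $B(q,r)$ empty, and the positions of points with time $<r$ have intensity $r$. The same argument with Lemma 1(4) gives $\mathbb E[k_z(k_z-1);A]\le e^{-v'/3}J'^2$ and $\mathbb E[k_z;A]\le e^{-v'/3}J'$, where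
$$J'=\int_v^\infty e^{-x/3}\frac{(\ln(x/v))^{d-1}}{(d-1)!}\,dx\le C(1+|\ln v|)^{d-1}.$$

**Step 3: combine.** We have $\mathbb P(A)=e^{-v'}\le e^{-v'/3}$ and $(2+2G+k)^2\le12+12G^2+3k^2$. Writing $G^2=G(G-1)+G$ and likewise for $k$,
$$\mathbb E[(2+2G_z+k_z)^2;A]\le e^{-v'/3}\big(12+12(J^2+J)+3(J'^2+J')\big),$$
which is the first claim. For the second take $\rho=r$ and $(1+k)^2\le2+2k^2$; the bound is $e^{-v/3}(2+2J'^2+2J')$. $\square$

## Variance bounds

**Lemma 4.** For $t\ge1$: $\sum_k\mathrm{Var}\,N_k(t)\le C(1+L)^d$ and $\mathrm{Var}\,r(t)\le C(1+L)^{d-1}$. For $1\le t'<t$: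
$$\sum_k\mathrm{Var}(N_k(t)-N_k(t'))\le C\Big[(1+L')^{d-1}+\int_{L'}^L(1+\ell)^{d-1}\,d\ell\Big].$$
The bounds for the sums over $k$ also hold for $\mathrm{Var}\,R(t)$, respectively $\mathrm{Var}(R(t)-R(t'))$.

*Proof.* **Step 1: apply the Poincaré inequality.** All functionals here are bounded by the number of points of $\Pi_Q$ up to time $t$, a Poisson variable, so they are square-integrable. Put $F_k=N_k(t)-N_k(t')$, with $t'=0$ allowed. Since $\sum_k(D_zF_k)^2\le(\sum_k|D_zF_k|)^2$ and $|D_z\sum_kF_k|\le\sum_k|D_zF_k|$, both $\sum_k\mathrm{Var}\,F_k$ and $\mathrm{Var}\sum_kF_k$ are at most $\int\mathbb E(\sum_k|D_zF_k|)^2dz$. By Lemma 2, and Lemma 3 with $\rho=r\vee t'$, this is at most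
$$C\int_Q\int_0^te^{-|y|(r\vee t')/3}\big(1+|\ln(|y|r)|\big)^{2d}\,dr\,dy.$$
Put $\psi(v)=e^{-v/3}(1+|\ln v|)^{2d}$.

**Step 2: the case $t'=0$.** By Lemma 1(1) and (1) the bound is $C\int_0^t\psi(v)\frac{(L-\ln v)^d}{d!}\,dv\le C(1+L)^d$.

**Step 3: $t'\ge1$, insertions at $r\in(t',t]$.** By Lemma 1(2) and (1), $r\int_Q\psi(|y|r)\,dy\le C(1+\ln r)^{d-1}$. So this part is at most $C\int_{t'}^t(1+\ln r)^{d-1}\frac{dr}r=C\int_{L'}^L(1+\ell)^{d-1}\,d\ell$.

**Step 4: $t'\ge1$, insertions at $r\le t'$.** Put $\theta=r/t'$ and $v'=|y|t'$, so that $|y|r=\theta v'$. Since $1+|\ln v'|+|\ln\theta|\le(1+|\ln v'|)(1+|\ln\theta|)$ and powers of $1+|\ln\theta|$ are integrable on $(0,1)$, this part is at most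
$$C\,t'\int_Qe^{-v'/3}\int_0^1(1+|\ln v'|+|\ln\theta|)^{2d}\,d\theta\,dy\le C\,t'\int_Q\psi(|y|t')\,dy\le C(1+L')^{d-1}.$$

**Step 5: the staircase size.** The variable $r(t)$ is a functional of the positions of points of $\Pi_Q$ with time $\le t$, a Poisson process of intensity $t$ on $Q$. Inserting $y$ has no effect unless $B(y,t)$ is empty, and then it changes $r(t)$ by $1-k_{(y,t)}$. By the Poincaré inequality, the second part of Lemma 3, Lemma 1(2) and (1),
$$\mathrm{Var}\,r(t)\le t\int_QCe^{-|y|t/3}(1+|\ln(|y|t)|)^{2d-2}\,dy\le C(1+L)^{d-1}.\qquad\square$$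

## The means in the plane and the geometric law

Here $d=2$. We need $\mathbb EN_k(t)$ to leading order with an error that is summable over $k$.

**Lemma 5.** For $d=2$ and $t\ge1$: $\sum_k\big|\mathbb EN_k(t)-2^{-(k+1)}\frac{L^2}2\big|\le C(1+L)$. In particular $|\mathbb ER(t)-\frac{L^2}2|\le C(1+L)$.

*Proof.* We use $\mathbb EN_k(t)=\int_Q\int_0^t\mathbb P(\kappa(x,s)=k)\,ds\,dx$. Fix $x=(a,b)\in Q$ and $s$, and put $v=abs$. Let $\mathcal Z$ be the set of positions of points of $\Pi$ with time $<s$: a Poisson process of intensity $s$ on $(0,\infty)^2$, with $\mathcal Y_s=\mathcal Z\cap Q$.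

**Step 1: describe the staircase near $x$.** The restrictions of $\mathcal Z$ to the box $(0,a)\times(0,b)$ and to $S_1=(0,a)\times(b,\infty)$, $S_2=(a,\infty)\times(0,b)$, $S_3=(a,\infty)\times(b,\infty)$ are independent. The box is empty with probability $e^{-v}$. Let $b+H$ be the lowest ordinate in $S_1$ and $a+W$ the smallest abscissa in $S_2$. Then $E_1:=asH$ and $E_2:=bsW$ are i.i.d. exponential with mean $1$, independent of $\mathcal Z\cap S_3$ and of the box.

Given that the box is empty, let $K_\infty=\#(\mathrm{Min}(\mathcal Z)\cap S_3)$. A point $y\in\mathcal Z\cap S_3$ is $\succ$ no point of $S_1$ iff $y_2<b+H$, and $\succ$ no point of $S_2$ iff $y_1<a+W$. So it is minimal iff it lies in the rectangle $(a,a+W)\times(b,b+H)$ and is minimal among the points there. Given $(W,H)$, the number of points in the rectangle is Poisson with mean $\lambda=sWH=E_1E_2/v$, and given that number they are i.i.d. uniform.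

Sort $n$ such points by abscissa. The minimal ones are those whose ordinate is smaller than all ordinates to their left, that is, the lower records of a uniformly random permutation. The $j$th entry is such a record with probability $1/j$, independently over $j$. So the number of minimal points has generating function
$$c_n(u)=\prod_{j=1}^n\frac{j-1+u}j,\qquad \sum_{n\ge0}c_n(u)x^n=(1-x)^{-u}\quad(0\le x<1),\tag{2}$$
the second formula being the binomial series. Let $\pi_k(v)=\mathbb P(K_\infty=k\mid\text{box empty})$. By the above it depends on $(x,s)$ only through $v$.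

**Step 2: average over $v$ to get the geometric law.** Let $V$ be exponential with mean $1$, independent of $E_1,E_2$, and put $c=E_1/V$, so that $\lambda=cE_2$ when $v=V$. For $k=0$ one can see the answer at once: the rectangle is empty with probability $\mathbb Ee^{-cE_2}=\mathbb E\frac1{1+c}=\mathbb E\frac V{V+E_1}=\frac12$. In general, for $0\le u\le1$, integrating first over $E_2$,
$$\sum_ku^k\int_0^\infty e^{-v}\pi_k(v)\,dv=\mathbb E\sum_nc_n(u)\frac{e^{-cE_2}(cE_2)^n}{n!}=\mathbb E\sum_nc_n(u)\frac{c^n}{(1+c)^{n+1}}=\mathbb E(1+c)^{u-1}=\frac1{2-u}.$$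
The third equality is (2) with $x=c/(1+c)$. The last holds because $\frac1{1+c}=\frac V{V+E_1}$ is uniform on $(0,1)$ and $\int_0^1w^{1-u}\,dw=\frac1{2-u}$. Since $\frac1{2-u}=\sum_k2^{-(k+1)}u^k$,
$$\int_0^\infty e^{-v}\pi_k(v)\,dv=2^{-(k+1)}=p_k.\tag{3}$$

**Step 3: the boundary of the square costs little.** Points $\prec y\in Q$ lie in $Q$, so $\mathrm{Min}(\mathcal Y_s)=\mathrm{Min}(\mathcal Z)\cap Q$. Thus $\kappa(x,s)\ge0$ iff the box is empty, and on that event $\kappa(x,s)\le K_\infty$, with equality if $a+W\le1$ and $b+H\le1$. So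
$$\sum_k|\mathbb P(\kappa(x,s)=k)-e^{-v}\pi_k(v)|\le2e^{-abs}\big(e^{-bs(1-a)}+e^{-as(1-b)}\big)=2(e^{-bs}+e^{-as}).$$
The integral of the right side over $Q\times(0,t)$ is $4\int_0^t\frac{1-e^{-s}}s\,ds\le4(1+L)$.

**Step 4: the main term.** By Lemma 1(1), $\int_Q\int_0^te^{-|x|s}\pi_k(|x|s)\,ds\,dx=\int_0^te^{-v}\pi_k(v)\frac{(L-\ln v)^2}2\,dv$. Compare with $p_k\frac{L^2}2=\frac{L^2}2\int_0^\infty e^{-v}\pi_k(v)\,dv$. Expanding the square, and using $\sum_k\pi_k=1$, the sum over $k$ of the distances is at most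
$$\int_0^\infty e^{-v}\big(L|\ln v|+\tfrac12\ln^2v\big)\,dv+\frac{L^2}2e^{-t}\le C(1+L).$$
Steps 3 and 4 give the lemma; for $R$ sum over $k$. $\square$

## Almost sure convergence of the fractions: proof of Theorem A

Let $d=2$.

**Step 1: convergence along $t=e^{L_j}$, $L_j=j^2$.** Chebyshev's inequality and Lemma 4 give, for fixed $k$ and $\varepsilon>0$,
$$\mathbb P\big(|N_k(e^{L_j})-\mathbb EN_k(e^{L_j})|>\varepsilon L_j^2\big)\le C\varepsilon^{-2}(1+L_j)^2L_j^{-4}\le C\varepsilon^{-2}j^{-4},$$
and the same for $R$. This is summable in $j$. By the Borel–Cantelli lemma, over all $k\ge0$ and rational $\varepsilon$, and by Lemma 5, almost surely $N_k(e^{L_j})/(L_j^2/2)\to p_k$ for all $k$, and $R(e^{L_j})/(L_j^2/2)\to1$.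

**Step 2: all $t$, by monotonicity.** For $L_j\le L\le L_{j+1}$,
$$\frac{N_k(e^{L_j})}{L_{j+1}^2/2}\le\frac{N_k(t)}{L^2/2}\le\frac{N_k(e^{L_{j+1}})}{L_j^2/2},$$
and the same for $R$. Since $L_{j+1}/L_j\to1$, almost surely
$$\frac{N_k(t)}{L^2/2}\to p_k\quad(k\ge0),\qquad\frac{R(t)}{L^2/2}\to1\qquad(t\to\infty).\tag{4}$$

**Step 3: from time to records.** By (4), $N_k(t)/R(t)\to p_k$. Since $R(t)<\infty$ for every $t$ and $R(t)\to\infty$, we have $\tau_M<\infty$ and $\tau_M\to\infty$. Taking $t=\tau_M$ gives $\tilde p_{M,k}\to2^{-(k+1)}$ almost surely for every $k$.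

**Step 4: from each $k$ to the sum over $k$.** Scheffé's lemma says that if probability laws on $\{0,1,\dots\}$ converge pointwise to a probability law, then they converge in $\ell^1$. Both $\tilde p_M$ and $p$ are probability laws, so $\sum_k|\tilde p_{M,k}-p_k|\to0$ almost surely. This proves Theorem A. $\blacksquare$

## A maximal inequality and the upper rate

To get a rate we control the fluctuations at all scales at once, in $\ell^2$ over $k$. Let $d\ge2$ be arbitrary. For integers $\ell\ge1$ let $Y_\ell\in\ell^2$ be the vector $(N_k(e^\ell)-N_k(e^{\ell-1}))_{k\ge0}$ minus its mean, and let $S_j=Y_1+\cdots+Y_j$.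

**Lemma 6.** For $\nu\ge0$, $\ \mathbb E\max_{1\le j\le2^\nu}\|S_j\|_2^2\le C(\nu+1)^22^{\nu d}$. The same holds for the scalar process $R$ in place of $N$.

*Proof.* **Step 1: blocks.** For integers $0\le i<j$, Lemma 4 with $t'=e^i$, $t=e^j$ gives
$$\mathbb E\|Y_{i+1}+\cdots+Y_j\|_2^2\le C\Big[(1+i)^{d-1}+\int_i^j(1+\ell)^{d-1}d\ell\Big]\le2C\int_i^j(1+\ell)^{d-1}d\ell\le C\sum_{l=i+1}^jl^{d-1}.$$
The second inequality uses $j\ge i+1$; the third uses $1+\ell\le1+l\le2l$ for $\ell\le l$, $l\ge1$.

**Step 2: dyadic decomposition.** For $j\le2^\nu$, the set $\{1,\dots,j\}$ is a disjoint union of dyadic blocks $I_{\mu,c}=((c-1)2^\mu,c2^\mu]\subset(0,2^\nu]$, at most one for each $\mu=0,\dots,\nu$. By Cauchy–Schwarz,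
$$\max_{j\le2^\nu}\|S_j\|_2^2\le(\nu+1)\sum_{\mu=0}^\nu\sum_c\Big\|\sum_{l\in I_{\mu,c}}Y_l\Big\|_2^2 .$$
For each $\mu$ the expected inner sum is at most $C\sum_{l\le2^\nu}l^{d-1}\le C2^{\nu d}$ by Step 1, and there are $\nu+1$ values of $\mu$. The argument for $R$ is the same, since Lemma 4 covers it. $\square$

**Lemma 7.** Let $d\ge2$ and let $q$ be a probability law on $\{0,1,\dots\}$ with $\sum_k|\mathbb EN_k(t)-q_kL^d/d!|\le C(1+L)^{d-1}$ for $t\ge1$. Put $g_j=j(\log j)^{3/2+\varepsilon}$ if $d=2$, with $\varepsilon>0$ fixed, and $g_j=j^{d-1}$ if $d\ge3$. Then almost surely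
$$R(t)\sim\frac{L^d}{d!},\qquad\ln\tau_M\sim(d!\,M)^{1/d},\qquad\|\tilde p_M-q\|_2=O\big(M^{-1}g_{\lfloor\ln\tau_M\rfloor}\big).$$

*Proof.* **Step 1: $\|S_j\|_2=O(g_j)$ almost surely.** By Lemma 6 and Markov's inequality, for $d=2$,
$$\mathbb P\Big(\max_{j\le2^\nu}\|S_j\|_2>2^\nu\nu^{3/2+\varepsilon}\Big)\le C\nu^{-1-2\varepsilon},$$
and for $d\ge3$
$$\mathbb P\Big(\max_{j\le2^\nu}\|S_j\|_2>2^{\nu(d-1)}\Big)\le C(\nu+1)^22^{-\nu(d-2)}.$$
Both are summable over $\nu\ge1$. Apply Borel–Cantelli, and for each large $j$ choose $\nu$ with $2^{\nu-1}<j\le2^\nu$. The same holds for $R$.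

**Step 2: values at $e^j$.** We have $N(e^j)-\mathbb EN(e^j)=S_j+(N(1)-\mathbb EN(1))$, and the last vector does not depend on $j$ and lies in $\ell^2$, because $\sum_kN_k(1)=R(1)<\infty$ and $\mathbb ER(1)<\infty$. By the assumption on the means, whose error is $O(j^{d-1})=O(g_j)$ in $\ell^1$ and hence in $\ell^2$,
$$\Big\|N(e^j)-\frac{j^d}{d!}q\Big\|_2=O(g_j),\qquad R(e^j)-\frac{j^d}{d!}=O(g_j)\quad\text{a.s.}$$

**Step 3: all $t$.** Let $t\in[e^j,e^{j+1}]$. Then
$$\|N(t)-N(e^j)\|_2\le\sum_k(N_k(t)-N_k(e^j))\le R(e^{j+1})-R(e^j)=O(g_j),$$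
because $(j+1)^d-j^d=O(j^{d-1})$ and $g_{j+1}=O(g_j)$. In the same way $R(t)-j^d/d!=O(g_j)$. Since $g_j=o(j^d)$, this gives $R(t)\sim L^d/d!$, and by the triangle inequality
$$\|N(t)-R(t)q\|_2\le\|N(t)-N(e^j)\|_2+\Big\|N(e^j)-\frac{j^d}{d!}q\Big\|_2+\Big|R(t)-\frac{j^d}{d!}\Big|\,\|q\|_2=O(g_j).$$

**Step 4: the record clock.** As $R(t)$ is finite for every $t$ and tends to infinity, $\tau_M<\infty$ and $\tau_M\to\infty$. At $t=\tau_M$, $R=M$, so $M\sim(\ln\tau_M)^d/d!$. Dividing the last bound by $M$ finishes the proof. $\square$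

*Proof of Theorem B(i).* Let $d=2$. Lemma 5 verifies the hypothesis of Lemma 7 with $q=p$. So $\ln\tau_M\sim\sqrt{2M}$, and with $j=\lfloor\ln\tau_M\rfloor$ we have $g_j=O(\sqrt M(\log M)^{3/2+\varepsilon})$. This gives the $\ell^2$ bound, and the supremum is at most the $\ell^2$ norm. For the $\ell^1$ bound, both laws have mass $1$. So with $h=\lceil\log_2M\rceil$, Cauchy–Schwarz on $k\le h$ and $\sum_{k>h}p_k=2^{-h-1}$ give
$$\sum_k|\tilde p_{M,k}-p_k|=2\sum_k(p_k-\tilde p_{M,k})^+\le2\sqrt{h+1}\,\|\tilde p_M-p\|_2+2\cdot2^{-h-1}.$$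
Since $h=O(\log M)$ and $2^{-h}\le1/M$, this is $O(M^{-1/2}(\log M)^{2+\varepsilon})$. $\blacksquare$

## The staircase size forces a lower bound: proof of Theorem B(ii)

Let $d=2$. A record that breaks $k$ records changes the number of current records by $1-k$, and non-records change nothing. Since $\sum_kkp_k=1$, we have $\sum_k(1-k)p_k=0$. Hence
$$r(t)=\sum_k(1-k)N_k(t),\qquad\sum_k(1-k)(\tilde p_{M,k}-p_k)=\frac{r(\tau_M)}M.\tag{5}$$

**Step 1: $r(t)/\ln t\to1$ almost surely along $t_j=e^{\sqrt j}$.** Given that $n$ points have arrived, $r$ has generating function $c_n$ of (2): sort the points by abscissa. So it is distributed as a sum of independent Bernoulli($1/i$) variables, $i\le n$, with mean $H_n$. Let $n$ be the number of arrivals by time $t$, which is Poisson with mean $t$. By Chebyshev, $\mathbb P(n\notin[t/2,2t])\le4/t$, and otherwise $L-1\le H_n\le L+2$, because $\ln n\le H_n\le1+\ln n$. Let $0<\varepsilon<1$. For large $t$, on this event $|r-L|>2\varepsilon L$ implies $|r-H_n|>2\varepsilon L-2\ge\varepsilon(L+2)\ge\varepsilon H_n$.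 Chernoff's bound $\mathbb P(|r-H_n|\ge\varepsilon H_n\mid n)\le2e^{-\varepsilon^2H_n/3}$ gives
$$\mathbb P(|r(t)-L|>2\varepsilon L)\le\frac4t+2e^{-\varepsilon^2(L-1)/3}.$$
At $t=t_j$ this is summable, so $r(t_j)/\sqrt j\to1$ almost surely.

**Step 2: few records between $t_j$ and $t_{j+1}$.** Let $w_j=R(t_{j+1})-R(t_j)$. If $m$ points are records, their $m$ boxes are empty, and the union of the boxes has volume at least the average. By the Mecke formula, Lemma 1(2) and (1),
$$\mathbb E[w_j^{(m)}]\le\Big(\int_Q\int_{t_j}^{t_{j+1}}e^{-|x|s/m}\,ds\,dx\Big)^m\le\big(C_m(1+\sqrt{j+1})(\sqrt{j+1}-\sqrt j)\big)^m\le C_m .$$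
Since $w^{(m)}\ge(w/2)^m$ for integers $w\ge2m$, taking $m=8$ gives $\mathbb P(w_j\ge j^{1/4})\le Cj^{-2}$ for large $j$. So almost surely $w_j<j^{1/4}$ for all large $j$.

**Step 3: all $t$.** The staircase grows only at records and by at most $1$ each time. So for $t\in[t_j,t_{j+1}]$,
$$r(t_{j+1})-w_j\le r(t)\le r(t_j)+w_j.\tag{6}$$
With Steps 1 and 2, $r(t)/\ln t\to1$ almost surely. Since $\ln\tau_M\sim\sqrt{2M}$, (5) gives $\sum_k(1-k)(\tilde p_{M,k}-p_k)\sim\sqrt{2M}/M=\sqrt{2/M}$ almost surely.

**Step 4: no record breaks many records.** To turn this weighted sum into a bound on the supremum we must truncate in $k$. Let $\kappa_j=\lceil12\log_2(j+1)\rceil$. We claim that almost surely, for all large $j$, no record up to time $e^{j+1}$ breaks more than $\kappa_j$ records. Use $\kappa(x,s)\le K_\infty$ from the proof of Lemma 5, Lemma 1(1), and $(L-\ln v)^2\le2L^2+2\ln^2v$ with $L=j+1$. The probability of the contrary is at most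
$$\mathbb E\sum_{k>\kappa_j}N_k(e^{j+1})\le\int_0^\infty e^{-v}\sum_{k>\kappa_j}\pi_k(v)\,(L^2+\ln^2v)\,dv\le L^22^{-\kappa_j-1}+C2^{-\kappa_j/2}\le Cj^{-6}.$$
The first term comes from (3), by which $\int_0^\infty e^{-v}\sum_{k>\kappa_j}\pi_k(v)\,dv=2^{-\kappa_j-1}$. The second is Cauchy–Schwarz with respect to $e^{-v}dv$, using $\sum_{k>\kappa_j}\pi_k\le1$. The last inequality uses $2^{-\kappa_j}\le(j+1)^{-12}$. Apply Borel–Cantelli.

**Step 5: conclusion.** Let $M$ be large, $e^j\le\tau_M<e^{j+1}$ and $h=\kappa_j$. As $j\sim\sqrt{2M}$, we have $h=O(\log M)$ and $2^{-h}\le(j+1)^{-12}$. By Step 4, $\tilde p_{M,k}=0$ for $k>h$. By (5), $\frac{r(\tau_M)}M=\sum_{k\le h}(1-k)(\tilde p_{M,k}-p_k)+\sum_{k>h}(k-1)p_k$. Hence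
$$\sum_{k\le h}|k-1||\tilde p_{M,k}-p_k|\ge\frac{r(\tau_M)}M-\sum_{k>h}k2^{-(k+1)}=\frac{r(\tau_M)}M-(h+2)2^{-h-1}=(1+o(1))\sqrt{2/M}.$$
The left side is at most $h\sum_k|\tilde p_{M,k}-p_k|$ and at most $(h^2+1)\sup_k|\tilde p_{M,k}-p_k|$. Since $h=O(\log M)$, both lower limits in (ii) are positive. Together with (i) they give $\log\sup_k|\tilde p_{M,k}-p_k|/\log M\to-\frac12$ almost surely. $\blacksquare$

## The limit law and the means in dimension $d\ge3$

In higher dimensions the staircase near $x$ has no description by two exponential variables, so we do not compute the law; we only need its moments and the size of the boundary effect. Let $d\ge3$. Let $\mathcal Z_s$ be the positions of points of $\Pi$ with time $<s$, of intensity $s$ on $(0,\infty)^d$. On the event that no point of $\mathcal Z_s$ is $\prec x$, which has probability $e^{-|x|s}$, put $K_\infty=\#\{q\in\mathrm{Min}(\mathcal Z_s):q\succ x\}$. The map $w_i\mapsto w_i/x_i$ preserves $\prec$, sends $x$ to $(1,\dots,1)$, and sends $\mathcal Z_s$ to a Poisson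 process of intensity $|x|s$. So the conditional law of $K_\infty$ given this event is the $\pi_k(v)$ of Theorem C, with $v=|x|s$.

**Lemma 8.** The law $p^{(d)}$ is a probability law on $\{0,1,\dots\}$ with mean $1$ and all moments finite. For $m\ge1$ and $v>0$,
$$e^{-v}\sum_kk^{(m)}\pi_k(v)\le C_me^{-v/(m+1)}(1+|\ln v|)^{m(d-1)}.\tag{7}$$

*Proof.* **Step 1: the mean.** If $q\succ x$ is minimal, then automatically no point of $\mathcal Z_s$ is $\prec x$. By the Mecke formula and Lemma 1(4),
$$e^{-v}\sum_kk\,\pi_k(v)=s\int_{q\succ x}e^{-s|q|}\,dq=\int_v^\infty e^{-y}\frac{(\ln(y/v))^{d-1}}{(d-1)!}\,dy .$$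
This is finite for every $v>0$, so $K_\infty<\infty$ almost surely and $\sum_k\pi_k(v)=1$. Hence $\sum_kp_k^{(d)}=\int_0^\infty e^{-v}dv=1$. Integrating over $v$, exchanging the order and putting $v=yu$,
$$\sum_kk\,p_k^{(d)}=\int_0^\infty ye^{-y}\,dy\int_0^1\frac{(-\ln u)^{d-1}}{(d-1)!}\,du=1 .$$

**Step 2: higher moments.** For $m$ distinct minimal points $\succ x$, the $m+1$ boxes of $x$ and of these points are empty. By the Mecke formula, the averaging bound and Lemma 1(4), the left side of (7) is at most
$$e^{-v/(m+1)}\Big(\int_v^\infty e^{-y/(m+1)}\frac{(\ln(y/v))^{d-1}}{(d-1)!}\,dy\Big)^m,$$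
and (7) follows from (1). Its right side is integrable over $v\in(0,\infty)$, so all factorial moments of $p^{(d)}$ are finite. Ordinary moments are linear combinations of factorial moments. $\square$

**Lemma 9.** For $d\ge3$ and $t\ge1$: $\sum_k|\mathbb EN_k(t)-p_k^{(d)}L^d/d!|\le C(1+L)^{d-1}$.

*Proof.* **Step 1: the main term.** By Lemma 1(1), $\int_Q\int_0^te^{-|x|s}\pi_k(|x|s)\,ds\,dx=\int_0^te^{-v}\pi_k(v)\frac{(L-\ln v)^d}{d!}\,dv$. Since $|(L-\ln v)^d-L^d|\le d|\ln v|(L+|\ln v|)^{d-1}$ and $L^de^{-t}\le C$, the sum over $k$ of its distances to $p_k^{(d)}L^d/d!$ is at most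
$$\int_0^\infty e^{-v}\frac{d|\ln v|(L+|\ln v|)^{d-1}}{d!}\,dv+\frac{L^d}{d!}e^{-t}\le C(1+L)^{d-1}.$$

**Step 2: reduce the boundary term to an integral.** As $\mathrm{Min}(\mathcal Y_s)=\mathrm{Min}(\mathcal Z_s)\cap Q$, on the event that no point is $\prec x$ we have $\kappa(x,s)\le K_\infty$, with equality unless some minimal $q\succ x$ lies outside $Q$. So
$$\sum_k|\mathbb P(\kappa(x,s)=k)-e^{-v}\pi_k(v)|\le2\,\mathbb E\#\{q\in\mathrm{Min}(\mathcal Z_s):q\succ x,\ q\notin Q\}=2s\int_{q\succ x,\,q\notin Q}e^{-s|q|}\,dq .$$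
We have $\int_Q\mathbf 1(x\prec q)\,dx=\prod_i(q_i\wedge1)$, and $q\notin Q$ means that some $q_i\ge1$. Integrating over $x\in Q$, $s\le t$ and using symmetry, the total is at most $2d\,I$. With $q'=(q_2,\dots,q_d)$ and $|q'|=q_2\cdots q_d$, integrating out $q_1\ge1$,
$$I=\int_0^ts\int_{q_1\ge1}\prod_{i\ge2}(q_i\wedge1)\,e^{-s|q|}\,dq\,ds=\int_0^t\int_{(0,\infty)^{d-1}}\prod_{i\ge2}\Big(1\wedge\frac1{q_i}\Big)e^{-s|q'|}\,dq'\,ds,$$
because $\int_1^\infty se^{-sq_1|q'|}\,dq_1=e^{-s|q'|}/|q'|$. Since $\int_0^te^{-s|q'|}ds\le t\wedge\frac1{|q'|}$,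
$$I\le\int\prod_{i\ge2}\Big(1\wedge\frac1{q_i}\Big)\Big(t\wedge\frac1{|q'|}\Big)\,dq'.$$

**Step 3: bound the integral in logarithmic coordinates.** Put $q_i=e^{-\ell_i}$ for $i=2,\dots,d$, so $dq_i$ becomes $e^{-\ell_i}d\ell_i$. Write $\ell^+=\max(\ell,0)$, $\ell^-=\max(-\ell,0)$. The integrand with respect to $d\ell$ is $e^{-\sum\ell_i^-}\big((te^{-\sum\ell_i})\wedge1\big)$, that is,
$$\big(te^{-\sum\ell_i^+}\big)\wedge e^{-\sum\ell_i^-}\le\Big[\big(te^{-\sum\ell_i^+}\big)\wedge1\Big]^{1/2}e^{-\frac12\sum\ell_i^-},$$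
since the left side is at most $(te^{-\sum\ell_i^+})\wedge1$ and at most $e^{-\sum\ell_i^-}$. Sum over sign patterns with $m\le d-1$ nonnegative $\ell_i$. Each negative coordinate integrates to $2$. If $m\ge1$, the nonnegative ones give
$$\int_0^\infty\frac{\sigma^{m-1}}{(m-1)!}(e^{L-\sigma}\wedge1)^{1/2}\,d\sigma\le C(1+L)^m,$$
by splitting at $\sigma=L$. For $m=0$ the contribution is bounded. Hence $I\le C(1+L)^{d-1}$. $\square$

## Rates in dimension $d\ge3$: proof of Theorem C

The properties of $p^{(d)}$ are in Lemma 8.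

**Step 1: upper bound and convergence.** By Lemma 9, Lemma 7 applies with $q=p^{(d)}$ and $g_j=j^{d-1}$. It gives $\ln\tau_M\sim(d!\,M)^{1/d}$, so almost surely
$$\|\tilde p_M-p^{(d)}\|_2=O\big(M^{-1}(\ln\tau_M)^{d-1}\big)=O(M^{-1/d}).$$
In particular $\tilde p_{M,k}\to p_k^{(d)}$ for every $k$, and Scheffé's lemma gives $\sum_k|\tilde p_{M,k}-p_k^{(d)}|\to0$ almost surely.

**Step 2: the size of the staircase.** We show $r(t)\sim L^{d-1}/(d-1)!$ almost surely. By Mecke and Lemma 1(2),
$$\mathbb Er(t)=t\int_Qe^{-t|x|}\,dx=\int_0^te^{-v}\frac{(L-\ln v)^{d-1}}{(d-1)!}\,dv\sim\frac{L^{d-1}}{(d-1)!}.$$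
Fix $\delta\in(0,1)$, $t_j=e^{\delta j}$, $w_j=R(t_{j+1})-R(t_j)$. Since $\mathbb ER(t)=\int_0^t\int_Qe^{-|x|s}\,dx\,ds$ and $\int_Qe^{-|x|s}dx=\mathbb Er(s)/s$,
$$\mathbb Ew_j=\int_{\delta j}^{\delta(j+1)}\mathbb Er(e^\ell)\,d\ell\sim\delta\,\frac{(\delta j)^{d-1}}{(d-1)!}.$$
By Lemma 4 the variances of $r(t_j)$ and $w_j$ are at most $C_\delta\,j^{d-1}$ for $j\ge1$, with $C_\delta$ depending on $\delta$ and $d$. So by Chebyshev the probability that either variable deviates from its mean by more than $\varepsilon j^{d-1}$ is at most a constant, depending on $\delta$, $\varepsilon$ and $d$, times $j^{-(d-1)}$. This is summable since $d\ge3$. By Borel–Cantelli over rational $\varepsilon$, almost surely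
$$r(t_j)\sim\frac{(\delta j)^{d-1}}{(d-1)!},\qquad w_j\sim\delta\,\frac{(\delta j)^{d-1}}{(d-1)!}.$$
The sandwich (6) holds here for the same reason as before: the staircase grows only at records and by at most $1$. So the lower and upper limits of $r(t)(d-1)!/L^{d-1}$ lie in $[1-\delta,1+\delta]$ almost surely. Let $\delta\downarrow0$ along a sequence.

**Step 3: no record breaks many records.** Fix $\eta>0$ and let $\kappa_j=\lfloor j^\eta\rfloor$, $j\ge1$. By $\kappa(x,s)\le K_\infty$, Lemma 1(1), (7) and (1), and since $k^m$ is a combination of $k^{(1)},\dots,k^{(m)}$, for every $m\ge1$,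
$$\sum_kk^m\,\mathbb EN_k(e^{j+1})\le\int_0^{e^{j+1}}e^{-v}\sum_kk^m\pi_k(v)\frac{(j+1-\ln v)^d}{d!}\,dv\le C_m(1+j)^d .$$
So the probability that some record up to time $e^{j+1}$ breaks more than $\kappa_j$ records is at most $C_m\kappa_j^{-m}(1+j)^d$. This is summable if $m$ is large. By Borel–Cantelli, almost surely this happens for only finitely many $j$. Also $\sum_{k>\kappa_j}kp_k^{(d)}\le\kappa_j^{-m}\sum_kk^{m+1}p_k^{(d)}\le C_m\kappa_j^{-m}$.

**Step 4: lower bound.** Identity (5) holds with $p^{(d)}$ in place of $p$, because $p^{(d)}$ has mean $1$. By Step 2 and $M\sim(\ln\tau_M)^d/d!$, we have $r(\tau_M)/M\sim d/\ln\tau_M$. Let $M$ be large and $e^j\le\tau_M<e^{j+1}$. By Step 3, $\tilde p_{M,k}=0$ for $k>\kappa_j$. So, with $m$ also satisfying $\eta m>1$, almost surely for large $M$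
$$(\kappa_j^2+1)\sup_k|\tilde p_{M,k}-p_k^{(d)}|\ge\sum_{k\le\kappa_j}|k-1||\tilde p_{M,k}-p_k^{(d)}|\ge\frac{r(\tau_M)}M-C_m\kappa_j^{-m}\ge\frac cj$$
with some $c>0$. Hence the supremum is at least a constant times $j^{-1-2\eta}$. As $j\sim(d!\,M)^{1/d}$, this gives
$$\liminf_M\frac{\log\sup_k|\tilde p_{M,k}-p_k^{(d)}|}{\log M}\ge-\frac{1+2\eta}d .$$
Let $\eta\downarrow0$ along a sequence. Since $\sup_k|\tilde p_{M,k}-p_k^{(d)}|\le\|\tilde p_M-p^{(d)}\|_2=O(M^{-1/d})$ by Step 1, the upper limit is at most $-1/d$. This proves Theorem C. $\blacksquare$
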